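\title{Box diagonal diagrams are the Schur-maximal connected skew shapes}

\begin{abstract}
Order skew shapes with $N$ cells by declaring $B\le_s A$ when the difference $s_A-s_B$ of skew Schur functions is Schur-positive. The box diagonal diagram $P_{R,S}$ is the ribbon traced by the diagonal of a grid with $R$ rows and $S$ columns. We prove that $P_{R,S}$ is the maximum among all connected skew shapes with $R$ rows and $R+S-1$ cells. In particular the poset of equitable ribbons with $n$ rows of length $a+1$ and $m$ rows of length $a$ has exactly one maximal element, and the connected skew shapes with $N$ cells have exactly $N$ maximal elements. The proof moves one cell at a time between adjacent rows of a ribbon and controls each move by the Schur positivity theorem of Lam, Postnikov and Pylyavskyy.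
\end{abstract}

\section{Introduction}

\subsection{The Schur order on skew shapes}

For partitions $\mu\subseteq\lambda$, the \emph{skew shape} $A=\lambda/\mu$ is drawn in English notation: the $i$th row from the top occupies columns $\mu_i+1,\dots,\lambda_i$. A filling of its cells by positive integers is \emph{semistandard} if the entries weakly increase from left to right along rows and strictly increase from top to bottom along columns. The \emph{skew Schur function} is $s_A=\sum_T\prod_{c\in A}z_{T(c)}$, summed over semistandard fillings $T$. The functions $s_\lambda=s_{\lambda/\emptyset}$ form a basis of the ring of symmetric functions, and a symmetric function is \emph{Schur-positive} if its coefficients in this basis are nonnegative. We write $f\ge_s g$ if $f-g$ is Schur-positive, and $f>_sg$ if moreover $f\ne g$. For skew shapes, $B\le_sA$ means $s_A\ge_ss_B$: every Schur function occurs in $s_A$ at least as often as in $s_B$. Shapes with $s_A=s_B$ are called equivalent, and $\mathcal P_N$ denotes the poset, under $\le_s$, of equivalence classes of skew shapes with $N$ cells.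

A skew shape is \emph{connected} if any two cells are joined by a chain of cells in which consecutive cells share an edge. A \emph{ribbon} is a connected skew shape with no $2\times2$ block of cells. Consecutive rows of a ribbon share exactly one column, so a ribbon is determined by the composition $x=(x_1,\dots,x_R)$ of its row lengths, and a ribbon with $R$ rows and $N$ cells has $N-R+1$ columns. We read row lengths from the bottom, identify the ribbon with $x$, and write $r_x$ for its skew Schur function. The reverse $x^*=(x_R,\dots,x_1)$ satisfies $r_{x^*}=r_x$ (Lemma~\ref{lem:ribbon}). Compositions with one-digit parts are written without commas, as in $r_{232}$.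

\subsection{Ribbons with two and three rows}\label{sec:small}

Which ribbon with given numbers of rows and cells is largest? Let $h_k=s_{(k)}$, with $h_0=1$. For $p\ge q\ge1$ the Jacobi--Trudi identity reads $s_{(p,q)}=h_ph_q-h_{p+1}h_{q-1}$. By Lemma~\ref{lem:ribbon}(b), a ribbon with two rows and $N=p+q$ cells has $r_{(p,q)}=h_ph_q-h_N$, and this telescopes:
\[
r_{(p,q)}=\sum_{k=1}^{\min(p,q)}\bigl(h_{N-k}h_k-h_{N-k+1}h_{k-1}\bigr)=\sum_{k=1}^{\min(p,q)}s_{(N-k,k)}.
\]
So two-row ribbons form a chain, and the largest has rows as equal as possible. With three rows the order of the rows matters as well. From $r_{(p,q,w)}=h_ph_qh_w-h_{p+q}h_w-h_ph_{q+w}+h_N$ we get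
\begin{equation}\label{eq:three}
r_{232}-r_{322}=h_4h_3-h_5h_2=s_{43},\qquad r_{332}-r_{323}=h_5h_3-h_6h_2=s_{53}.
\end{equation}
In both cases a short row prefers an end of the ribbon. Finally, transposing all diagrams preserves $\le_s$, so the description of the largest ribbon should treat rows and columns alike. A staircase that follows the diagonal of a rectangle has all these features.

For positive integers $R,S$ draw a grid $R$ cells high and $S$ cells wide, and the line $L$ given by $y=\frac RSx$ from the bottom left corner to the top right corner. The \emph{box diagonal diagram} $P_{R,S}$ consists of the cells whose interior or top left corner lies on $L$; see Figure~\ref{fig:P}. It is a ribbon with $R$ rows, $S$ columns and $R+S-1$ cells (Lemma~\ref{lem:P}). Formula~\eqref{eq:P} below gives $P_{2,N-1}=(\lceil N/2\rceil,\lfloor N/2\rfloor)$, $P_{3,5}=232$ and $P_{3,6}=332$, the winners found above.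

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.7]
\fill[gray!25] (0,0) rectangle (2,1);
\fill[gray!25] (1,1) rectangle (3,2);
\fill[gray!65] (3,1) rectangle (4,2);
\fill[gray!25] (3,2) rectangle (5,3);
\fill[gray!25] (4,3) rectangle (6,4);
\draw[gray] (0,0) grid (6,4);
\draw[thick] (0,0) -- (6,4);
\fill (3,2) circle (2.5pt);
\end{tikzpicture}
\caption{The box diagonal diagram $P_{4,6}$, with row lengths $2,3,2,2$ from the bottom. The diagonal meets the interiors of the light cells. The dark cell is included because the diagonal passes through its top left corner; without it the diagram would be disconnected.}\label{fig:P}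
\end{figure}

\subsection{The problem and the results}

A ribbon is \emph{equitable} if all its row lengths are $a$ or $a+1$ for some integer $a\ge2$. It is known that the equivalence class of an equitable ribbon $\alpha$ contains only $\alpha$ and $\alpha^*$, and we denote the class by $\alpha$; the proofs below do not use this fact. For $a\ge2$ and $n,m\ge0$ with $n+m\ge1$, let $\mathcal R((a+1)^na^m)$ be the subposet of $\mathcal P_N$, where $N=n(a+1)+ma$, consisting of the equitable ribbons with $n$ rows of length $a+1$ and $m$ rows of length $a$. The diagram $P_{n+m,\,(n+m)a-m+1}$ belongs to this subposet (Lemma~\ref{lem:P}(c)). The problem, which comes from the paper of Tom and van Willigenburg~\cite{TvW}, is to prove or disprove that $\mathcal R((a+1)^na^m)$ has exactly one maximal element and that this element is $P_{n+m,\,(n+m)a-m+1}$. We prove it.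

\begin{theorem}\label{thm:A}
Let $a\ge2$ and $n,m\ge0$ with $n+m\ge1$. Every $\alpha\in\mathcal R((a+1)^na^m)$ satisfies $\alpha\le_sP_{n+m,\,(n+m)a-m+1}$. Hence this poset has exactly one maximal element, namely $P_{n+m,\,(n+m)a-m+1}$.
\end{theorem}

The method changes row lengths by moving single cells, so it lives naturally among all ribbons with given numbers of rows and cells, and it gives more.

\begin{theorem}\label{thm:B}
Let $R,S\ge1$ and $N=R+S-1$.
\begin{enumerate}
\item[(1)] Every ribbon with $R$ rows and $N$ cells, with no condition on the row lengths, is $\le_sP_{R,S}$.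
\item[(2)] Every connected skew shape with $N$ cells and $R$ rows is $\le_sP_{R,S}$.
\item[(3)] The subposet of $\mathcal P_N$ of connected skew shapes has exactly $N$ maximal elements, namely $P_{R,N-R+1}$ for $R=1,\dots,N$.
\end{enumerate}
\end{theorem}

Both theorems rest on Proposition~\ref{prop:main}, which is part (1) of Theorem~\ref{thm:B} for $N\ge2R-1$. We do not compare a ribbon with $P_{R,S}$ directly. Section~\ref{sec:moves} gives two conditions under which moving one cell from a row to the next does not decrease the ribbon Schur function. Section~\ref{sec:max} takes a maximal ribbon, which no move can increase strictly. The first condition confines its partial sums to a strip of height one around a line, where the ribbon is described by a binary word. The second condition sorts this word, and the first then leaves only $P_{R,S}$ and its reverse. Section~\ref{sec:B} treats the remaining ribbons and the connected shapes.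

\section{Ribbon Schur functions}\label{sec:facts}

We use the following textbook facts. The ring of symmetric functions is the polynomial ring $\mathbb Z[h_1,h_2,\dots]$; it is a unique factorization domain with units $\pm1$. For a composition $y$ put $h_y=h_{y_1}h_{y_2}\cdots$ and let $\ell(y)$ be its number of parts. Then $h_y=\sum_\lambda K_{\lambda y}s_\lambda$, where $K_{\lambda y}$ counts semistandard fillings of $\lambda$ in which $i$ occurs $y_i$ times. The linear map $\omega$ with $\omega s_\lambda=s_{\lambda^t}$, where $^t$ denotes the transposed diagram, satisfies $\omega s_A=s_{A^t}$ for every skew shape $A$; it permutes the Schur basis and so preserves $\ge_s$.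

The \emph{reverse reading word} of a filling reads the rows from top to bottom, each from right to left. A word is a \emph{lattice word} if every initial segment contains at least as many letters $i$ as letters $i+1$, for every $i$. The Littlewood--Richardson rule says that the coefficient of $s_\nu$ in $s_A$ is the number of semistandard fillings of $A$ in which $i$ occurs $\nu_i$ times and whose reverse reading word is a lattice word. Thus $s_A$ is Schur-positive. Since $s_\lambda s_\mu$ is the skew Schur function of $\lambda$ and $\mu$ placed in disjoint rows and columns, products of Schur-positive functions are Schur-positive.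

For compositions $x=(x_1,\dots,x_k)$ and $y=(y_1,\dots,y_l)$ let $xy$ be the concatenation and $x\odot y=(x_1,\dots,x_{k-1},x_k+y_1,y_2,\dots,y_l)$. A \emph{coarsening} of $x$ is a composition obtained by adding together blocks of adjacent parts; $x$ is a coarsening of itself. Part (a) of the next lemma is MacMahon's product formula.

\begin{lemma}\label{lem:ribbon}
Let $x,y$ be compositions and $N=|x|$ the sum of the parts of $x$.
\begin{enumerate}
\item[(a)] $r_xr_y=r_{xy}+r_{x\odot y}$.
\item[(b)] $r_x=\sum_z(-1)^{\ell(x)-\ell(z)}h_z$, summed over all coarsenings $z$ of $x$.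
\item[(c)] $r_{x^*}=r_x$.
\item[(d)] $r_x$ is irreducible in $\mathbb Z[h_1,h_2,\dots]$, and $r_x=\pm r_y$ implies $|x|=|y|$ and $\ell(x)=\ell(y)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take semistandard fillings of $x$ and $y$. Let $p$ be the last entry in the top row of $x$ and $p'$ the first entry in the bottom row of $y$. If $p\le p'$, place $p'$ directly to the right of $p$ to get a filling of $x\odot y$. If $p>p'$, place $p'$ directly above $p$ to get a filling of $xy$. This is a weight-preserving bijection.

(b) Since $r_{(k)}=h_k$, repeated use of (a) gives $h_x=\sum_zr_z$ over all coarsenings $z$ of $x$. Coarsenings of $x$ correspond to subsets of the $\ell(x)-1$ gaps between adjacent parts, and inclusion--exclusion inverts the relation.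

(c) The coarsenings of $x^*$ are the reverses of those of $x$, and $h_{z^*}=h_z$.

(d) By (b), $r_x=\pm h_N+(\text{a polynomial in }h_1,\dots,h_{N-1})$. If $r_x=fg$, one factor has degree $0$ in $h_N$ and divides the coefficient $\pm1$ of $h_N$, so it is a unit. Further, $|x|$ is the degree of $r_x$ as a homogeneous symmetric function, and $\ell(x)$ is its degree as a polynomial in which every $h_i$ has degree $1$, because $z=x$ is the only coarsening with $\ell(x)$ parts.
\end{proof}

The one deep result that we use compares two products of skew Schur functions. Maxima and minima of partitions are taken row by row, and empty rows $\mu_i=\lambda_i$ are allowed.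

\begin{theorem}[Lam--Postnikov--Pylyavskyy \cite{LPP}]\label{thm:LPP}
For skew shapes $\lambda/\mu$ and $\nu/\rho$,
\[
s_{\max(\lambda,\nu)/\max(\mu,\rho)}\;s_{\min(\lambda,\nu)/\min(\mu,\rho)}\ \ge_s\ s_{\lambda/\mu}\,s_{\nu/\rho}.
\]
\end{theorem}

The right side does not depend on where the two shapes are placed, but the left side does. The art lies in choosing the placement. For single rows of lengths $u\ge v+1$, put the first in columns $1,\dots,u$ and the second in columns $2,\dots,v+1$. The maximum occupies columns $2,\dots,u$ and the minimum columns $1,\dots,v+1$, so the theorem gives $h_{u-1}h_{v+1}\ge_sh_uh_v$, the inequality behind the chain of two-row ribbons in Section~\ref{sec:small}.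

\section{The box diagonal diagram}

We record a ribbon $x$ with $R$ rows and $N$ cells by its partial sums $F(t)=x_1+\dots+x_t$, so that $0=F(0)<F(1)<\dots<F(R)=N$.

\begin{lemma}\label{lem:P}
Let $R,S\ge1$, $N=R+S-1$ and $\theta=(N+1)/R=1+S/R$.
\begin{enumerate}
\item[(a)] $P_{R,S}$ is the ribbon with $R$ rows, $N$ cells and partial sums
\begin{equation}\label{eq:P}
F(t)=\lfloor\theta t\rfloor\quad(0\le t<R),\qquad F(R)=N.
\end{equation}
\item[(b)] $P_{R,S}^{\,t}=P_{S,R}$.
\item[(c)] If $R=n+m$ and $S=(n+m)a-m+1$, then $P_{R,S}$ has $n$ rows of length $a+1$ and $m$ rows of length $a$.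
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In row $i$ from the bottom, $L$ runs over $(i-1)S/R<x<iS/R$, so it meets the interiors of the cells in columns $\lfloor(i-1)S/R\rfloor+1,\dots,\lceil iS/R\rceil$. The top left corner of the cell in column $c$ is $(c-1,i)$. It lies on $L$ if and only if $c=iS/R+1$, which is a column of the grid exactly when $iS/R$ is an integer and $i<R$. Hence row $i$ of $P_{R,S}$ starts in column $\lfloor(i-1)S/R\rfloor+1$; it ends in column $\lfloor iS/R\rfloor+1$ if $i<R$ and in column $S$ if $i=R$. Each row starts in the column where the row below it ends, so $P_{R,S}$ is a ribbon with $R$ rows, $S$ columns and $N$ cells. Adding the lengths $\lfloor iS/R\rfloor-\lfloor(i-1)S/R\rfloor+1$ for $i\le t<R$ gives $\lfloor tS/R\rfloor+t=\lfloor\theta t\rfloor$.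

(b) Use as coordinates the distance $u=x$ from the left side and the distance $v=R-y$ from the top side of the grid. Transposition exchanges $u$ and $v$. The line $L$ is $u/S+v/R=1$, which becomes the corresponding line for $P_{S,R}$, and the top left corner of a cell is the corner at which both coordinates are smallest, a description that is symmetric in $u$ and $v$.

(c) Here $N=aR+n$ and $\theta=a+(n+1)/(n+m)$. If $m=0$, then $\theta=a+1+1/n$ and $\lfloor\theta t\rfloor=(a+1)t$ for $t<n$, so all rows have length $a+1$. If $m\ge1$, then $a<\theta\le a+1$. For $t<R$ the length $\lfloor\theta t\rfloor-\lfloor\theta(t-1)\rfloor$ lies strictly between $\theta-1$ and $\theta+1$, so it is $a$ or $a+1$. The top row has length $N-\lfloor N+1-\theta\rfloor=\lceil\theta\rceil-1=a$. The number of rows of length $a+1$ is $N-aR=n$.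
\end{proof}

\section{Moving one cell between adjacent rows}\label{sec:moves}

\subsection{The effect of a move}

Let $x$ be a ribbon with $R$ rows, $N$ cells and partial sums $F$, and let $1\le t\le R-1$. If $x_t\ge2$, let $x^{\downarrow t}$ be the ribbon obtained by moving one cell from row $t$ to row $t+1$; this lowers $F(t)$ by one and keeps all other partial sums. Cut $x$ between rows $t$ and $t+1$ and read both pieces away from the cut:
\[
U=(x_t,x_{t-1},\dots,x_1),\qquad V=(x_{t+1},\dots,x_R).
\]
For a composition $W=(w_1,w_2,\dots)$ put $W^\pm=(w_1\pm1,w_2,\dots)$. The pieces of $x^{\downarrow t}$ are $U^-$ and $V^+$. Merging rows $t$ and $t+1$ gives the same ribbon $y$ for $x$ and for $x^{\downarrow t}$, so Lemma~\ref{lem:ribbon}(a),(c) gives $r_Ur_V=r_x+r_y$ and $r_{U^-}r_{V^+}=r_{x^{\downarrow t}}+r_y$. Therefore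
\begin{equation}\label{eq:move}
r_{x^{\downarrow t}}-r_x=r_{U^-}r_{V^+}-r_Ur_V .
\end{equation}
A difference of two ribbons has become a difference of two products, the form that Theorem~\ref{thm:LPP} can handle. The partial sums of the pieces are $\sigma_i=F(t)-F(t-i)$ and $\tau_i=F(t+i)-F(t)$, and what will matter is their difference
\begin{equation}\label{eq:delta}
\delta_i(t)=\sigma_i-\tau_i=2F(t)-F(t-i)-F(t+i),\qquad1\le i\le\min(t,R-t).
\end{equation}
It is positive when the point $(t,F(t))$ lies above the chord joining the points $(t\pm i,F(t\pm i))$.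

In Lemmas~\ref{lem:ex1} and~\ref{lem:ex2}, $U=(u_1,\dots,u_k)$ and $V=(v_1,\dots,v_l)$ are arbitrary compositions with $k,l\ge1$ and partial sums $\sigma_i,\tau_i$.

\subsection{The first exchange inequality}

We extend the placement used for single rows: draw $U$ and $V$ from the same bottom row, with $V$ shifted one column to the right. If $U$ nevertheless ends weakly to the right of $V$ in every row, then maximum and minimum return $U$ and $V$, except that the left ends of the bottom rows are exchanged.

For the move $322\to232$ we have $t=1$, $U=(3)$, $V=(2,2)$. Give $U$ an empty second row far to the right: $U=(4,3)/(4,0)$ and $V=(4,3)/(2,1)$. The maximum $(4,3)/(4,1)$ is the row $U^-=(2)$, and the minimum $(4,3)/(2,0)$ is the ribbon $V^+=(3,2)$. So Theorem~\ref{thm:LPP} and \eqref{eq:move} give $r_{232}\ge_sr_{322}$, in agreement with \eqref{eq:three}.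

\begin{lemma}\label{lem:ex1}
Suppose that $\sigma_i-\tau_i\ge1$ for $1\le i\le\min(k,l)$ and, if $l<k$, also $\sigma_l-\tau_l\ge2$. Then $U^-$ is a composition and $r_{U^-}r_{V^+}\ge_sr_Ur_V$.
\end{lemma}

\begin{proof}
First, $u_1\ge v_1+1\ge2$. Let $M=\max(k,l)$. Sequences $0\le b_1\le\dots\le b_M$ and $e_1\le\dots\le e_M$ with $b_i\le e_i$ define the skew shape $(e_M,\dots,e_1)/(b_M,\dots,b_1)$, whose $i$th row from the bottom occupies columns $b_i+1,\dots,e_i$. Place $U$ by $b_1=0$, $e_i=b_i+u_i$, $b_{i+1}=e_i-1$, and place $V$ by $b'_1=1$, $e'_i=b'_i+v_i$, $b'_{i+1}=e'_i-1$. Then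
\[
e_i-e'_i=\sigma_i-\tau_i-1\ge0\qquad(1\le i\le\min(k,l)),
\]
and hence $b_i\ge b'_i$ for $2\le i\le\min(k,l)$. The shorter ribbon is completed by empty rows on top.

If $k<l$, set $b_i=e_i=\max(e_k,e'_l)$ for $k<i\le M$. The sequences $b,e$ remain weakly increasing, and $b_i=e_i\ge e'_l\ge e'_i\ge b'_i$ for these $i$.

If $l<k$, set $b'_i=e'_i=e'_l$ for $l<i\le M$. The sequences $b',e'$ remain weakly increasing. Since $e_l-e'_l=\sigma_l-\tau_l-1\ge1$, we have $e_i\ge b_i\ge b_{l+1}=e_l-1\ge e'_l=b'_i=e'_i$ for these $i$.

So in rows $i\ge2$ the maxima are $b_i,e_i$ and the minima are $b'_i,e'_i$. In row $1$ the maxima are $1$ and $e_1=u_1$, and the minima are $0$ and $e'_1=v_1+1$. Up to empty rows on top, the maximum shape is the ribbon $U^-$ and the minimum shape is the ribbon $V^+$. Theorem~\ref{thm:LPP} gives the inequality.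
\end{proof}

\begin{remark}
The empty rows above a shorter $V$ must lie weakly to the right of column $e'_l$ and weakly to the left of $b_{l+1}=e_l-1$; this is what the extra hypothesis for $l<k$ provides. It cannot be dropped: for $U=(2,1)$, $V=(1)$ we have $\sigma_1-\tau_1=1$ and $r_{11}r_2-r_{21}r_1=(s_{31}+s_{211})-(s_{31}+s_{22}+s_{211})=-s_{22}$.
\end{remark}

To draw a contradiction from maximality we need to know when a move is strict. Irreducibility decides this.

\begin{lemma}[First move]\label{lem:move1}
Let $1\le t\le R-1$. Suppose that $\delta_i(t)\ge1$ for all $i$ and, if $t>R/2$, also $\delta_{R-t}(t)\ge2$. Then $x^{\downarrow t}$ is a ribbon and $r_{x^{\downarrow t}}\ge_sr_x$. Equality forces $t=R/2$ and $\delta_{R/2}(t)=1$.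
\end{lemma}

\begin{proof}
The pieces $U,V$ have lengths $k=t$ and $l=R-t$, and $l<k$ means $t>R/2$. So the hypotheses are those of Lemma~\ref{lem:ex1}, and \eqref{eq:move} gives the inequality. If equality holds, then $r_{U^-}r_{V^+}=r_Ur_V$. All four factors are irreducible, so unique factorization gives $r_{U^-}=\pm r_U$ or $r_{U^-}=\pm r_V$. By Lemma~\ref{lem:ribbon}(d) the first is impossible, since $|U^-|\ne|U|$, and the second gives $t=R-t$ and $F(t)-1=N-F(t)$. Thus $\delta_{R/2}(t)=2F(t)-F(0)-F(R)=1$.
\end{proof}

Equality does occur, for instance in the move $(p+1,p)\to(p,p+1)$.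

\subsection{The second exchange inequality}

The first move does not suffice.

\begin{example}\label{ex:stuck}
Let $x=1231321=x^*$, with $R=7$, $N=13$ and $F=(0,1,3,6,7,10,12,13)$. For $t=1,2,4$ we find $\delta_1(t)=-1,-1,-2$. For $t=3$ we find $(\delta_1,\delta_2,\delta_3)=(2,1,0)$. For $t=5,6$ we have $t>R/2$ and $\delta_{R-t}(t)=1$. So Lemma~\ref{lem:move1} applies to no $t$, although $x$ is neither $P_{7,7}=2222221$ nor its reverse.
\end{example}

At $t=3$ the pieces are $U=321$ and $V=1321$, and $V$ catches up with $U$ in the third row. The remedy is to cut $V$ at the row where the surplus $\sigma_j-\tau_j$ is $2$, here $j=1$, and to apply Lemma~\ref{lem:ribbon}(a): $r_{1321}=r_1r_{321}-r_{421}$ and $r_{2321}=r_2r_{321}-r_{521}$. Then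
\[
r_{221}r_{2321}-r_{321}r_{1321}=r_{321}\bigl[r_{221}r_2-r_{321}r_1\bigr]+\bigl[r_{321}r_{421}-r_{221}r_{521}\bigr].
\]
The first bracket is Lemma~\ref{lem:ex1} for the pair $(321,1)$; the surplus $2$ is exactly the extra hypothesis. In the correction term two rows of $V$ are merged, so it runs ahead of $U$. It also enters with the opposite sign, so the second bracket is Lemma~\ref{lem:ex1} for the pair $(521,221)$, with the roles exchanged. The general statement follows the same pattern.

\begin{lemma}\label{lem:ex2}
Suppose that for some $j$ with $1\le j\le\min(k,l)$ we have $\sigma_i-\tau_i=1$ for $i<j$, $\sigma_j-\tau_j=2$, and $\sigma_i\le\tau_{i+1}$ for $j\le i\le\min(k,l-1)$. Then $U^-$ is a composition and $r_{U^-}r_{V^+}\ge_sr_Ur_V$.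
\end{lemma}

\begin{proof}
Since $\sigma_1-\tau_1\ge1$, we have $u_1\ge2$. If $l=j$, the hypotheses of Lemma~\ref{lem:ex1} hold and we are done. Let $l>j$, and put $Y=(v_1,\dots,v_j)$, $Z=(v_{j+1},\dots,v_l)$ and $W=Y\odot Z$. Then $V=YZ$, $V^+=Y^+Z$ and $W^+=Y^+\odot Z$, so $r_V=r_Yr_Z-r_W$ and $r_{V^+}=r_{Y^+}r_Z-r_{W^+}$. Hence
\[
r_{U^-}r_{V^+}-r_Ur_V=r_Z\bigl[r_{U^-}r_{Y^+}-r_Ur_Y\bigr]+\bigl[r_Wr_U-r_{W^+}r_{U^-}\bigr].
\]
The pair $(U,Y)$ has lengths $k\ge j$ and differences $\sigma_i-\tau_i\ge1$ for $i\le j$, with $\sigma_j-\tau_j=2$. By Lemma~\ref{lem:ex1} the first bracket is Schur-positive, and so is its product with $r_Z$.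

For the second bracket apply Lemma~\ref{lem:ex1} to the pair $(W^+,U^-)$, of lengths $l-1$ and $k$; the exchanged pair is $((W^+)^-,(U^-)^+)=(W,U)$. The $i$th partial sum of $W$ is $\tau_i$ for $i<j$ and $\tau_{i+1}$ for $j\le i\le l-1$. So the differences of partial sums of $W^+$ and $U^-$ are
\[
D_i=\begin{cases}(\tau_i+1)-(\sigma_i-1)=1,& i<j,\\ (\tau_{i+1}+1)-(\sigma_i-1)\ge2,& j\le i\le\min(k,l-1).\end{cases}
\]
All $D_i$ are at least $1$. The extra hypothesis arises when $k<l-1$ and asks for $D_k\ge2$, which holds because $k\ge j$.
\end{proof}

The condition $\sigma_i-\tau_i=1$ for $i<j$ is forced from both sides: the first bracket needs $\sigma_i-\tau_i\ge1$, and the second needs $D_i=2-(\sigma_i-\tau_i)\ge1$.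

\begin{lemma}[Second move]\label{lem:move2}
Let $1\le t\le R-1$ and $1\le i_0\le\min(t,R-t)$. Suppose that $\delta_i(t)=1$ for $i<i_0$, $\delta_{i_0}(t)=2$, and $\delta_i(t)\le x_{t+i+1}$ for $i_0\le i\le\min(t,R-t-1)$. Then $x^{\downarrow t}$ is a ribbon and $r_{x^{\downarrow t}}\ge_sr_x$.
\end{lemma}

\begin{proof}
Apply \eqref{eq:move} and Lemma~\ref{lem:ex2} with $j=i_0$, $k=t$, $l=R-t$. Since $\tau_{i+1}=\tau_i+x_{t+i+1}$, the condition $\sigma_i\le\tau_{i+1}$ reads $\delta_i(t)\le x_{t+i+1}$.
\end{proof}

\section{Maximal ribbons}\label{sec:max}

Fix $N\ge R\ge1$. In this section ``ribbon'' means a ribbon with $R$ rows and $N$ cells, and $\theta=(N+1)/R$, $P=P_{R,N-R+1}$. A ribbon $x$ is \emph{maximal} if no ribbon $y$ has $r_y>_sr_x$. If $x$ is maximal, then so is $x^*$, and every ribbon $y$ with $r_y\ge_sr_x$ has $r_y=r_x$ and is maximal. The reverse $x^*$ has partial sums $F^*(t)=N-F(R-t)$; passing to it replaces the moves that would raise a partial sum.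

\begin{proposition}\label{prop:main}
If $N\ge2R-1$, then $r_x\le_sr_P$ for every ribbon $x$ with $R$ rows and $N$ cells.
\end{proposition}

There are finitely many ribbons and $\ge_s$ is a partial order on symmetric functions, so every ribbon is $\le_s$ a maximal one. It is therefore enough to show that $r_x=r_P$ for every maximal $x$.

\subsection{The strip}

Consider the two parallel lines of slope $\theta$ through $(0,0)$ and through $(R,N)$. Since $\theta R=N+1$, they are at vertical distance one, and reversal exchanges them. A maximal ribbon stays between them. The reason is that a steepest ray from the origin to a point $(t,F(t))$ touches the graph of $F$ at a corner, where the first move is available unless the slope is at most $\theta$.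

\begin{lemma}\label{lem:strip}
If $x$ is maximal, then $\theta t-1\le F(t)\le\theta t$ for $0\le t\le R$.
\end{lemma}

\begin{proof}
Let $c=\max_{1\le s\le R}F(s)/s$, so that $F(s)\le cs$ for $0\le s\le R$, and let $t$ be the largest index with $F(t)=ct$. We claim that $c\le\theta$. If $t=R$, then $c=N/R<\theta$. Let $t\le R-1$; note that $t\ge1$. For $1\le i\le\min(t,R-t)$ we have $F(t-i)\le c(t-i)$ and $F(t+i)<c(t+i)$, so $F(t-i)+F(t+i)<2ct=2F(t)$, and the integer $\delta_i(t)$ is at least $1$.

If $t<R/2$, or if $t>R/2$ and $\delta_{R-t}(t)\ge2$, Lemma~\ref{lem:move1} gives $r_{x^{\downarrow t}}>_sr_x$, contrary to maximality. If $t=R/2$, the lemma applies, maximality forces equality, and so $\delta_{R/2}(t)=1$. In all remaining cases $t\ge R/2$ and $\delta_{R-t}(t)=2F(t)-F(2t-R)-N=1$. Then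
\[
2F(t)-N-1=F(2t-R)\le c(2t-R)=2F(t)-cR,
\]
so $cR\le N+1$, which is the claim.

Thus $F(s)\le\theta s$ for all $s$. The same bound for the maximal ribbon $x^*$ reads $N-F(s)\le\theta(R-s)=N+1-\theta s$, that is, $F(s)\ge\theta s-1$.
\end{proof}

\subsection{Binary words}

The interval $[\theta t-1,\theta t]$ contains two integers if $\theta t$ is an integer and only $\lfloor\theta t\rfloor$ otherwise. Let $d=\gcd(R,N+1)$ and $g=R/d$; then $\theta t\in\mathbb Z$ if and only if $g\mid t$. A ribbon satisfying the bounds of Lemma~\ref{lem:strip} therefore has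
\[
F(t)=\lfloor\theta t\rfloor\quad(g\nmid t),\qquad F(jg)=\theta jg-\eta_j\quad(0\le j\le d),
\]
with $\eta_j\in\{0,1\}$, $\eta_0=0$ and $\eta_d=1$. We call $\eta=\eta_0\eta_1\cdots\eta_d$ the \emph{word} of $x$; it determines $x$. By \eqref{eq:P} the word of $P$ is $0\cdots01$. If $d=1$, the only word is $01$ and Lemma~\ref{lem:strip} already identifies $x$ with $P$. In general we need three rules.

\emph{Moves.} If $\eta_j=0$ and $t=jg$, then passing to $x^{\downarrow t}$ changes $\eta_j$ to $1$ and nothing else.

\emph{Reversal.} The word of $x^*$ is $\eta^*_j=1-\eta_{d-j}$, because $F^*(jg)=N-\theta(R-jg)+\eta_{d-j}=\theta jg-1+\eta_{d-j}$.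

\emph{Differences.} Let $1\le j\le d-1$, $\eta_j=0$ and $t=jg$, so $F(t)=\theta t$. If $g\nmid i$, then $\theta i\notin\mathbb Z$ and $F(t-i)+F(t+i)=2\theta t+\lfloor-\theta i\rfloor+\lfloor\theta i\rfloor=2\theta t-1$. If $i=kg$, then $F(t-i)+F(t+i)=2\theta t-\eta_{j-k}-\eta_{j+k}$. Hence
\begin{equation}\label{eq:code}
\delta_i(jg)=\begin{cases}1,&g\nmid i,\\ \eta_{j-k}+\eta_{j+k},&i=kg,\end{cases}\qquad\text{when }\eta_j=0.
\end{equation}

Split $\eta$ into maximal constant runs, numbered $0,1,\dots,q$, of lengths $\rho_0,\dots,\rho_q$. Even-numbered runs consist of $0$'s, odd-numbered runs of $1$'s, and $q$ is odd. Reversal keeps $q$ and turns run $i$ into run $q-i$. Seen from the first $0$ of a run of $0$'s that is no longer than the run of $1$'s before it, \eqref{eq:code} gives the pattern $1,\dots,1,2$, which is the hypothesis of the second move.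

\begin{example}
The ribbon $1231321$ of Example~\ref{ex:stuck} has $\theta=2$, $g=1$, $d=7$ and word $01101001$. Moves at $t=3,5,6$, each at the first $0$ of run $2$, give the words $01111001$, $01111101$, $01111111$. The proof below shows that they satisfy Lemma~\ref{lem:move2}, so
\[
1231321\le_s1222321\le_s1222231\le_s1222222=P_{7,7}^{\,*}.
\]
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
Let $x_0$ be a maximal ribbon and $\mathcal C$ the set of ribbons $y$ with $r_y=r_{x_0}$. All members of $\mathcal C$ are maximal, so they have words by Lemma~\ref{lem:strip}. The set $\mathcal C$ is closed under reversal and under the moves of Lemma~\ref{lem:move2}. We show that $P\in\mathcal C$.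

\emph{Step 1: $\mathcal C$ contains a ribbon with $q=1$.} Take $x\in\mathcal C$ with $q$ minimal and suppose $q\ge3$. If $\rho_2\le\rho_1$, put $e=2$. Otherwise $\rho_1\le\rho_2$; replace $x$ by $x^*$, after which $\rho_{q-1}\le\rho_{q-2}$, and put $e=q-1$. In both cases $e$ is even, $2\le e\le q-1$ and $\rho_e\le\rho_{e-1}$.

Let $j$ be the first index of run $e$, let $t=jg$ and $i_0=\rho_eg$. Then $1\le j\le d-1$ and $\eta_j=0$. Run $e$ occupies the indices $j,\dots,j+\rho_e-1$, the index $j+\rho_e\le d$ begins run $e+1$, and the indices $j-\rho_e,\dots,j-1$ lie in run $e-1$ because $\rho_e\le\rho_{e-1}$. In particular $i_0\le\min(t,R-t)$. For $1\le k<\rho_e$ we have $\eta_{j-k}+\eta_{j+k}=1+0$, and for $k=\rho_e$ we have $\eta_{j-k}+\eta_{j+k}=1+1$. By \eqref{eq:code}, $\delta_i(t)=1$ for $i<i_0$ and $\delta_{i_0}(t)=2$.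

It remains to check $\delta_i(t)\le x_{t+i+1}$ for $i_0\le i\le\min(t,R-t-1)$. If $\delta_i(t)\le1$, this holds because rows are nonempty. Otherwise \eqref{eq:code} gives $\delta_i(t)=2$, $g\mid i$ and $\eta_{j+i/g}=1$, so $F(t+i)=\theta(t+i)-1$ lies on the lower line. Since $F(t+i+1)\ge\theta(t+i+1)-1$, we get $x_{t+i+1}\ge\theta$, and $\theta\ge2$ because $N\ge2R-1$. This is the only use of that hypothesis.

By Lemma~\ref{lem:move2}, $x^{\downarrow t}\in\mathcal C$. In its word run $e-1$ is longer by one and run $e$ is shorter by one. As long as run $e$ is nonempty, the inequality $\rho_e\le\rho_{e-1}$ persists and we repeat the move. After $\rho_e$ moves run $e$ has disappeared and runs $e-1$ and $e+1$ have merged. The resulting member of $\mathcal C$ has $q$ smaller by $2$, a contradiction.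

\emph{Step 2: $P\in\mathcal C$.} Take $x\in\mathcal C$ with $q=1$, say $\eta_j=0$ for $j\le h$ and $\eta_j=1$ for $j>h$, where $0\le h\le d-1$. Reversal replaces $h$ by $d-1-h$, so we may assume $h\le(d-1)/2$. Suppose $h\ge1$ and put $t=hg$, so $1\le t<R/2$. For $1\le k\le h$ we have $\eta_{h-k}+\eta_{h+k}=0+1$, and \eqref{eq:code} gives $\delta_i(t)=1$ for all $i\le t$. Since $t<R/2$, Lemma~\ref{lem:move1} gives $r_{x^{\downarrow t}}>_sr_x$, contrary to maximality. Hence $h=0$, the word of $x^*$ is $0\cdots01$, and $P=x^*\in\mathcal C$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]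
Let $R=n+m$ and $N=n(a+1)+ma$. Then $N-R+1=(n+m)a-m+1$, and $N\ge2R$ because $a\ge2$. By Proposition~\ref{prop:main} every element of $\mathcal R((a+1)^na^m)$ is $\le_sP_{n+m,\,(n+m)a-m+1}$, and by Lemma~\ref{lem:P}(c) this ribbon lies in $\mathcal R((a+1)^na^m)$. So it is the maximum of the poset, and hence its unique maximal element.
\end{proof}

\section{All ribbons and connected skew shapes}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) If $S\ge R$, then $N\ge2R-1$ and this is Proposition~\ref{prop:main}. If $S<R$, we exchange rows and columns. A ribbon $x$ with $R$ rows and $N$ cells has $S$ columns, so $x^t$ is a ribbon with $S$ rows and $N$ cells, and $N=R+S-1\ge2S$. By Proposition~\ref{prop:main}, $x^t\le_sP_{S,N-S+1}=P_{S,R}$. Applying $\omega$ and Lemma~\ref{lem:P}(b) gives $x\le_sP_{S,R}^{\,t}=P_{R,S}$.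

(2) Let $A=\lambda/\mu$ be connected with $R$ rows and $N$ cells, and let $A'$ be the ribbon with the same row lengths in the same order. Sliding the rows apart until they overlap in one column only removes column conditions, so we expect $A\le_sA'$. Take a filling of $A$ counted by the Littlewood--Richardson rule and copy each row into the corresponding row of $A'$. The content and the reverse reading word are unchanged, and rows still weakly increase. Consider consecutive rows $i$ and $i+1$ of $A$, counted from the top, and let $u$ be the first entry of row $i$, in column $\mu_i+1$. We have $\mu_{i+1}\le\mu_i$, and $\lambda_{i+1}\ge\mu_i+1$ because $A$ is connected and the two rows must share a column. So row $i+1$ has a cell directly below $u$, with entry $u'>u$, and the last entry of row $i+1$ is at least $u'$. In $A'$ the only column condition between these rows is that the first entry of the upper row is smaller than the last entry of the lower row, and it holds. The map on fillings is injective, so $A\le_sA'$, and $A'\le_sP_{R,S}$ by (1).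

(3) We first show that the ribbons $P_{R,N-R+1}$, $1\le R\le N$, are pairwise incomparable. Let $x$ be a ribbon with $R$ rows. If $s_\lambda$ occurs in $r_x$, then by Lemma~\ref{lem:ribbon}(b) $K_{\lambda z}\ne0$ for some coarsening $z$ of $x$. The first column of a filling counted by $K_{\lambda z}$ has $\ell(\lambda)$ distinct entries from $\{1,\dots,\ell(z)\}$, so $\ell(\lambda)\le\ell(z)\le R$. Now let $\lambda$ be the partition obtained by sorting $x$. Coarsenings $z\ne x$ have fewer than $R=\ell(\lambda)$ parts and do not contribute, while $h_x=h_\lambda$ contains $s_\lambda$ with coefficient $K_{\lambda\lambda}=1$. So $R$ is the largest length of a partition occurring in $r_x$.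

If $x\le_sx'$ for ribbons with $N$ cells and $R$, $R'$ rows, every Schur function occurring in $r_x$ occurs in $r_{x'}$, so $R\le R'$. Applying this to $x^t\le_s(x')^t$ gives $N-R+1\le N-R'+1$, so $R=R'$. This proves the incomparability.

By (2), every connected shape with $N$ cells is $\le_s$ some $P_{R,N-R+1}$, so every maximal element is the class of one of these $N$ ribbons. Conversely, if $P_{R,N-R+1}\le_sA$ with $A$ connected, then $A\le_sP_{R',N-R'+1}$ for some $R'$. Incomparability gives $R'=R$, so $A$ is equivalent to $P_{R,N-R+1}$. Hence each of the $N$ ribbons is maximal, and their classes are distinct.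
\end{proof}

\begin{thebibliography}{9}

\bibitem{LPP}
Lam, Postnikov and Pylyavskyy, \emph{Schur positivity and Schur log-concavity}, Amer. J. Math. 129 (2007).

\bibitem{TvW}
Foster Tom and Stephanie van Willigenburg, \emph{Necessary conditions for Schur-maximality}, arXiv:1711.10000 (2017).

\end{thebibliography}
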